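\title{Many distinct degrees in induced subgraphs via random densities}

\begin{abstract}
For a graph $G$ let $\hom(G)$ be the largest size of a clique or an independent set, and let $f(G)$ be the largest number of distinct degrees in an induced subgraph of $G$. We prove that every $n$-vertex graph with $\hom(G)\ge n^{1/2}$ satisfies $f(G)\ge 10^{-7}\,n/\hom(G)$, which confirms a conjecture posed in a paper of Narayanan and Tomon and is tight up to the constant. The same argument gives $f(G)\ge c_\varepsilon (n^2/\hom(G))^{1/3}$ when $n^{\varepsilon}\le\hom(G)\le n^{1/2}$. Random graphs show that the second bound is sharp up to a factor $O((\log n)^{1/3})$ and that the threshold $n^{1/2}$ is correct up to a polylogarithmic factor. The induced subgraph is chosen at random, with densities that are themselves random.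
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Graphs are finite and simple and have at least one vertex. Throughout, $G$ is a graph with vertex set $V$ and $n=|V|$, $N(v)$ is the set of neighbors of $v$ in $G$, and $G[W]$ is the subgraph induced on $W\subseteq V$. We write $\log$ for the logarithm to base $2$ and $\ln$ for the natural logarithm. A set of vertices is \emph{homogeneous} if it is a clique or an independent set, and $\hom(G)$ is the largest size of a homogeneous set. Let $f(G)$ be the largest $k$ such that some induced subgraph $G[W]$ has vertices of $k$ different degrees, degrees being taken in $G[W]$. Both parameters are unchanged when $G$ is replaced by its complement, since a degree $d$ in $G[W]$ becomes $|W|-1-d$.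

If $G$ is complete or empty, then every induced subgraph is regular and $f(G)=1$. Otherwise some vertex $v$ has both a neighbor $a$ and a non-neighbor $b$, and $\{v,a,b\}$ spans one or two edges, so $f(G)\ge2$. Thus $f(G)=1$ exactly when $\hom(G)=n$, and one asks for a quantitative form of this: how large must $f(G)$ be when $\hom(G)$ is a small fraction of $n$? A homogeneous set whose vertices have the same neighbors outside it contributes a single degree to any induced subgraph, and it takes at least $n/\hom(G)$ homogeneous sets to cover $V$. So $n/\hom(G)$ is the natural guess, and one cannot hope for more.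

\begin{proposition}\label{prop:cliques}
For all integers $n\ge h\ge\sqrt n$ there is an $n$-vertex graph $G$ with $\hom(G)=h$ and $f(G)\le\lceil n/h\rceil$.
\end{proposition}

\begin{proof}
Let $G$ be a disjoint union of $\lceil n/h\rceil$ cliques, all of size $h$ except possibly one smaller. An independent set meets each clique at most once, and $\lceil n/h\rceil\le h$ because $n/h\le h$ and $h$ is an integer. Hence $\hom(G)=h$. In an induced subgraph, vertices of the same clique have the same degree.
\end{proof}

The guess cannot be right for all graphs. Proposition~\ref{prop:random} below, with $p=\frac12$, gives graphs with $\hom(G)\le10\ln n$ and $f(G)\le 12n^{2/3}$, far below $n/\hom(G)$. Two lower bounds are known: every graph satisfies $f(G)=\Omega\big((n/\hom(G))^{1/2}\big)$, and $f(G)=\Omega(n/\hom(G))$ when $\hom(G)>n/(100\log n)$. The conjecture posed in \cite{NT} is that the linear bound holds down to $n^{1/2}$: there is an absolute constant $c>0$ such that every $n$-vertex graph with $\hom(G)>n^{1/2}$ has $f(G)\ge c\,n/\hom(G)$. We prove this, without using the two known bounds.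

\begin{theorem}\label{thm:main}
There is an absolute constant $c>0$, for instance $c=10^{-7}$, such that every $n$-vertex graph $G$ with $\hom(G)\ge n^{1/2}$ satisfies $f(G)\ge c\,n/\hom(G)$.
\end{theorem}

Since $\lceil n/h\rceil\le 2n/h$, Proposition~\ref{prop:cliques} shows that Theorem~\ref{thm:main} is tight up to the constant for every admissible value of $\hom(G)$. Padding with isolated vertices gives a statement about all graphs.

\begin{corollary}\label{cor:all}
There is an absolute constant $c'>0$ such that every $n$-vertex graph $G$ satisfies $f(G)\ge c'\min\{n/\hom(G),\sqrt n\}$. In particular $\max\{f(G),\hom(G)\}\ge c'\sqrt n$, which is tight up to the constant.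
\end{corollary}

\begin{proof}
Let $c\le1$ be as in Theorem~\ref{thm:main} and put $c'=c/8$. If $\hom(G)\ge\sqrt n$, apply the theorem. Otherwise add $s=\lceil2\sqrt n\rceil$ isolated vertices to obtain a graph $G'$ on $n'=n+s$ vertices. Then $n'\le n+2\sqrt n+1=(\sqrt n+1)^2$, so $\hom(G')\ge s\ge\sqrt n+1\ge\sqrt{n'}$, while $\hom(G')\le\hom(G)+s\le4\sqrt n$. The new vertices add at most the degree $0$ to an induced subgraph, so $f(G)+1\ge f(G')\ge c\,n'/\hom(G')\ge\frac c4\sqrt n$. As $f(G)\ge1$, the left side is at most $2f(G)$, and $f(G)\ge c'\sqrt n$. This proves the first claim and, by the same two cases, the second. For tightness take $h=\lceil\sqrt n\rceil$ in Proposition~\ref{prop:cliques}: the maximum equals $\lceil\sqrt n\rceil$.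
\end{proof}

Below the threshold the exponent changes. The quantities $n/h$ and $(n^2/h)^{1/3}$ agree at $h=n^{1/2}$, and the second is the smaller one when $h<n^{1/2}$.

\begin{theorem}\label{thm:below}
For every $\varepsilon\in(0,\frac12]$ there is $c_\varepsilon>0$ such that every $n$-vertex graph $G$ with $n^\varepsilon\le\hom(G)\le n^{1/2}$ satisfies $f(G)\ge c_\varepsilon\,(n^2/\hom(G))^{1/3}$.
\end{theorem}

Let $G(n,p)$ be the random graph on $n$ vertices in which each pair is an edge independently with probability $p$. An event holds \emph{with high probability} if its probability tends to $1$ as $n\to\infty$.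

\begin{proposition}\label{prop:random}
Let $n^{-1/2}\le p=p(n)\le\frac12$ and $G\sim G(n,p)$. With high probability, $\hom(G)\le 5\ln n/p$ and $f(G)\le12(n^2p)^{1/3}$. Consequently:
\begin{itemize}
\item[(i)] With high probability $f(G)\le21\,(n^2\ln n/\hom(G))^{1/3}$, so Theorem~\ref{thm:below} is sharp up to a factor $O((\log n)^{1/3})$.
\item[(ii)] For $p=n^{-1/2}\ln^2n$, with high probability $\hom(G)\ge n^{1/2}/(2\ln^2n)$ but $f(G)=o(n/\hom(G))$. So the hypothesis of Theorem~\ref{thm:main} cannot be relaxed to $\hom(G)\ge n^{1/2}/(2\ln^2n)$.
\end{itemize}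
\end{proposition}

Section~\ref{sec:idea} shows the method on a union of cliques. Section~\ref{sec:collision} contains the probabilistic part of the proof and Section~\ref{sec:structure} the structural part. They are combined in Section~\ref{sec:general} into one bound with free parameters, of which Theorems~\ref{thm:main} and~\ref{thm:below} are two instances. Section~\ref{sec:random} treats random graphs.

\section{Random densities on a union of cliques}\label{sec:idea}

We choose a random set $W$ and a set $U$ of vertices whose degrees in $G[W]$ we watch. Two vertices of $U\cap W$ \emph{collide} if they have the same degree in $G[W]$. Few collisions force many degrees.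

\begin{lemma}\label{lem:count}
Let $U,W\subseteq V$ be random sets, let $M=|U\cap W|$, and let $Z$ be the number of unordered colliding pairs in $U\cap W$. If $\mathbb E M>0$, then $f(G)\ge(\mathbb E M)^2/(\mathbb E M+2\,\mathbb E Z)$.
\end{lemma}

\begin{proof}
Group the vertices of $U\cap W$ by their degree in $G[W]$, and let $n_1,\dots,n_\kappa$ be the group sizes. Then $\kappa\le f(G)$ and $\sum_i n_i^2=M+2Z$, so the Cauchy--Schwarz inequality gives $M\le\sqrt{f(G)(M+2Z)}$. Take expectations and use $\mathbb E\sqrt Y\le\sqrt{\mathbb E Y}$.
\end{proof}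

\begin{example}\label{ex:cliques}
Let $G$ be a disjoint union of $k$ cliques of size $h$, where $2\le k\le h$, and put $r=h-1$. Let $U=\{u_1,\dots,u_k\}$ contain one vertex of each clique, and always put $U\subseteq W$, so that $M=k$.

First put every other vertex into $W$ by a fair coin. The degrees $X,X'$ of two vertices of $U$ are independent binomial variables with parameters $r$ and $\frac12$, and $X+(r-X')$ is binomial with parameters $2r$ and $\frac12$. So they collide with probability $\binom{2r}{r}4^{-r}$, which is at least $1/(2\sqrt r)$ by induction, using $(2r+1)^2\ge4r(r+1)$. Then $2\,\mathbb E Z\ge k(k-1)/(2\sqrt h)$, and the bound of Lemma~\ref{lem:count} is at most $4\sqrt h$. For $k=h$ this is only of order $\sqrt k$.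

Now give each $u_i$ a variable $x_i$ and every other vertex $w$ a threshold $\zeta_w$, all independent and uniform on $[-1,1]$, and put a neighbor $w$ of $u_i$ into $W$ if and only if $\zeta_w\le x_i$. The degree of $u_i$ is the number of the $r$ thresholds in its clique that lie below $x_i$. Among $r+1$ independent uniform variables, $x_i$ is equally likely to occupy each position, so this degree is uniform on $\{0,\dots,r\}$. Two vertices of $U$ collide with probability $1/h$, hence $2\,\mathbb E Z=k(k-1)/h\le k$ and $f(G)\ge k/2$. The last step uses $k\le h$, that is, $n\le h^2$.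
\end{example}

Letting $u_i$ set the density of $W$ in its neighborhood improves the collision probability from order $r^{-1/2}$ to order $r^{-1}$. We say that $w$ \emph{listens} to $u_i$. In the complement of this graph the vertices that should listen to $u_i$ are its non-neighbors. Removing one of them from $W$ lowers the degree of every other $u_j$ and leaves that of $u_i$ unchanged, so there a large $x_i$ should push $w$ out of $W$. Three things must change in a general graph.

\emph{The watched vertices.} There are no cliques to pick representatives from, so we put each vertex into $U$ with a small probability $1/H$, and $U$ has about $n/H$ vertices. Lemma~\ref{lem:count} then yields order $n/H$ degrees provided that, for a typical $u$, the collision probabilities of $u$ with all other vertices sum to $O(H)$. In the example, with $H=h$, this allows for the $h-1$ vertices in the clique of $u$, which always collide with $u$.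

\emph{Many voices.} A vertex $w$ may have to listen to many vertices of $U$. It hears the sum of their variables. A sum of $m$ terms has typical size $\sqrt m$, so the threshold of $w$ must be spread over a scale $\sigma_w\approx\sqrt m$, and one variable changes the fate of $w$ only with probability about $1/\sigma_w$. Lemma~\ref{lem:collision} shows that $u$ and $u'$ then collide with probability $O(1/\Lambda)$, where $\Lambda$ is the sum of $1/\sigma_w$ over the vertices $w$ that listen to $u$ and are adjacent to exactly one of $u,u'$.

\emph{Whom to listen to.} Take two copies of a union of $h$ cliques of size $h$, join them by all possible edges, and let $H$ be of order $h$. Every vertex has about $h^2$ neighbors and about $h^2$ non-neighbors. If $w$ listens to all its neighbors in $U$, or to all its non-neighbors, then $\sigma_w$ has order $\sqrt h$. Two vertices in different cliques of one copy are told apart by only $2h-2$ vertices, so $1/\Lambda$ has order $h^{-1/2}$, no better than with fair coins. Here $w$ should listen only to its neighbors inside its own copy. The copies can be recognized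 as the clusters of vertices with similar neighborhoods, and Section~\ref{sec:structure} shows that such a cluster always induces a sparse graph or the complement of one. A vertex cannot know in advance at which scale of clustering it is needed, so it chooses a role at random.

\section{The collision lemma}\label{sec:collision}

Fix a nonempty set $A\subseteq V$ and a real number $H\ge1$. A \emph{listening scheme} consists of a finite set $\mathcal T$ of \emph{types} with weights $q_\tau>0$, $\sum_\tau q_\tau\le1$, and, for each type $\tau$ and each $w\in V$, a set $A^\tau_w\subseteq A$ that is either contained in $N(w)$ or disjoint from $N(w)$. Put $s^\tau_w=+1$ if $A^\tau_w\subseteq N(w)$ and $s^\tau_w=-1$ otherwise, and put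
\[
\sigma^\tau_w=\max\{1,|A^\tau_w|/H\}^{1/2}.
\]
For distinct $u,u'\in A$ let $S(u,u')=(N(u)\triangle N(u'))\setminus\{u,u'\}$ be the set of other vertices adjacent to exactly one of $u,u'$, and define
\[
L_\tau(u,u')=\{w\in S(u,u'):u\in A^\tau_w\},\qquad \Lambda_\tau(u,u')=\sum_{w\in L_\tau(u,u')}\frac1{\sigma^\tau_w},
\]
\[
P(u,u')=\min\Big\{1,\ \min_\tau\frac7{q_\tau\Lambda_\tau(u,u')},\ \min_\tau\frac7{q_\tau\Lambda_\tau(u',u)}\Big\},
\]
with $7/0=\infty$. Each pair may thus use the type that serves it best, at the price of the factor $1/q_\tau$.

\begin{lemma}\label{lem:collision}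
If $\sum_{\{u,u'\}\subseteq A}P(u,u')\le BH|A|$, then $f(G)\ge\dfrac{|A|}{(2+8B)H}$.
\end{lemma}

\begin{proof}
Make the following choices independently. Put each vertex of $A$ into $U$ with probability $1/H$. For $v\in A$ let $x_v$ be uniform on $[-1,1]$. For $w\in V$ let $\tau(w)$ be a random type with $\Pr(\tau(w)=\tau)=q_\tau$; with the remaining probability $w$ gets a null type, whose set is empty, with sign $+1$ and scale $1$. For $w\in V$ let $\xi_w$ be a standard Cauchy variable, that is, one with density $\psi(y)=1/(\pi(1+y^2))$ on the real line. Write $A_w,s_w,\sigma_w$ for the set, sign and scale of $w$ in its type $\tau(w)$, let $y_w=\sum_{v\in U\cap A_w}x_v$, and define $W$ by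
\[
w\in W\iff\sigma_w\xi_w\le s_wy_w .
\]
Let $M$ and $Z$ be as in Lemma~\ref{lem:count}. Given $U$ and the types, negating all $x_v$ and all $\xi_w$ preserves the joint law and turns the inequality above into $\sigma_w\xi_w\ge s_wy_w$. Equality has probability $0$, so $\Pr(w\in W\mid U)=\frac12$ and $\mathbb E M=|A|/(2H)$. We claim that for distinct $u,u'\in A$,
\begin{equation}\label{eq:collide}
\Pr\big(u,u'\in W\text{ and }u,u'\text{ collide}\ \big|\ u,u'\in U\big)\le P(u,u').
\end{equation}
This gives $\mathbb E Z\le H^{-2}\cdot BH|A|=B|A|/H$, and Lemma~\ref{lem:count} yields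
\[
f(G)\ge\frac{(|A|/H)^2/4}{(|A|/H)(\frac12+2B)}=\frac{|A|}{(2+8B)H}.
\]

To prove \eqref{eq:collide}, fix $u,u'$ and condition on $u,u'\in U$ from now on. Let $S=S(u,u')$, $S^+=S\cap N(u)$, $S^-=S\cap N(u')$ and $D=|W\cap S^+|-|W\cap S^-|$. If $u,u'\in W$, then the degree of $u$ in $G[W]$ minus that of $u'$ equals $D$: common neighbors cancel, and an edge $uu'$ adds $1$ to both degrees. The event $D=0$ is symmetric in $u$ and $u'$, so it suffices to fix a type $\tau$ with $\Lambda=\Lambda_\tau(u,u')>0$ and show
\begin{equation}\label{eq:target}
\Pr(D=0)\le\frac{7}{q_\tau\Lambda}.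
\end{equation}

\emph{Step 1: $D$ is non-decreasing in $x_u$.} Fix all random choices except $x_u$. Call $w\in S$ \emph{active} if $u\in A_w$. If $w$ is not active, then whether $w\in W$ does not depend on $x_u$. For active $w$ put $y'_w=y_w-x_u$ and $\zeta_w=s_w\sigma_w\xi_w-y'_w$; neither depends on $x_u$. If $w\in S^+$ is active, then $A_w$ contains the neighbor $u$ of $w$, so $s_w=+1$. Then $w\in W$ if and only if $\zeta_w\le x_u$, and $w$ contributes $\mathbf 1[\zeta_w\le x_u]$ to $D$. If $w\in S^-$ is active, then $A_w$ contains the non-neighbor $u$ of $w$, so $s_w=-1$. Then $w\in W$ if and only if $\sigma_w\xi_w\le-x_u-y'_w$, that is, $x_u\le\zeta_w$, and $w$ contributes $-\mathbf 1[x_u\le\zeta_w]=-1+\mathbf 1[\zeta_w<x_u]$. So the contribution of every $w\in S$, of any type, is non-decreasing in $x_u$. This is the only use of the condition on the sets $A^\tau_w$, and it is what prevents the other types from undoing the effect of type $\tau$.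

\emph{Step 2: uniform thresholds.} In Example~\ref{ex:cliques} the thresholds had the same law as $x_u$. Here they do not, but each has a uniform component that we can extract. Condition on $U$ and on $x_v$ for all $v\ne u$. Let $L=L_\tau(u,u')$, and for $w\in L$ put, with all quantities taken in type $\tau$,
\[
y'_w=\sum_{v\in(U\cap A^\tau_w)\setminus\{u\}}x_v,\qquad \phi_w(z)=\frac1{\sigma^\tau_w}\,\psi\Big(\frac{z+y'_w}{\sigma^\tau_w}\Big),\qquad g_w=\min_{|z|\le1}\phi_w(z)>0 .
\]
These are now fixed. If $w\in L$ and $\tau(w)=\tau$, then $w$ is active, $y'_w$ agrees with Step 1, and $\zeta_w$ has density $\phi_w$ because $\psi$ is even. Using extra independent randomness, \emph{mark} such a $w$ with probability $g_w/\phi_w(\zeta_w)$ if $|\zeta_w|\le1$, and mark no other vertex. Given $\tau(w)=\tau$, the probability that $w$ is marked and $\zeta_w$ lies in a subinterval of $[-1,1]$ is $g_w$ times the length of the subinterval. So $w\in L$ is marked with probability $2q_\tau g_w$, and given that it is marked, $\zeta_w$ is uniform on $[-1,1]$. The triples formed by $\tau(w)$, $\xi_w$ and the mark of $w$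 are independent over $w$ and independent of $x_u$.

Let $K$ be the set of marked vertices and $r=|K|$. Condition further on $K$, on all types, and on $\xi_w$ for all $w\notin K$. Then $x_u$ and the $\zeta_w$ with $w\in K$ are $r+1$ independent uniform variables on $[-1,1]$, almost surely distinct, and by Step 1
\[
D=a(x_u)+|\{w\in K:\zeta_w<x_u\}|,
\]
where $a(x)$, the contribution of $S\setminus K$ at $x_u=x$ minus $|K\cap S^-|$, is a fixed non-decreasing function. Given the set $\{t_0<\dots<t_r\}$ of the $r+1$ values, $x_u$ equals each $t_i$ with probability $1/(r+1)$. If $x_u=t_i$, then $D=a(t_i)+i$, which is strictly increasing in $i$ and so vanishes for at most one $i$. Hence $D=0$ has conditional probability at most $1/(r+1)$.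

\emph{Step 3: the number of marked vertices.} Given $U$ and $(x_v)_{v\ne u}$, the variable $r$ is a sum of independent Bernoulli variables with means $2q_\tau g_w$, $w\in L$. Put $\Gamma=\sum_{w\in L}g_w$. For $0\le t\le1$ we have $\mathbb E\,t^r=\prod_{w\in L}\big(1-2q_\tau g_w(1-t)\big)\le e^{-2q_\tau\Gamma(1-t)}$, so
\[
\mathbb E\frac1{r+1}=\int_0^1\mathbb E\,t^r\,dt\le\int_0^1e^{-2q_\tau\Gamma(1-t)}\,dt\le\frac1{2q_\tau\Gamma}.
\]

\emph{Step 4: averaging.} It remains to bound $\mathbb E[1/\Gamma]$ over $U$ and $(x_v)_{v\ne u}$. The $g_w$ are dependent, but a linear bound avoids this. Write $\sigma_w$ for $\sigma^\tau_w$. By the Cauchy--Schwarz inequality,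
\[
\Lambda^2=\Big(\sum_{w\in L}g_w^{1/2}\cdot\sigma_w^{-1}g_w^{-1/2}\Big)^2\le\Gamma\sum_{w\in L}\sigma_w^{-2}g_w^{-1},
\]
so $1/\Gamma\le\Lambda^{-2}\sum_{w\in L}\sigma_w^{-2}g_w^{-1}$. For $|z|\le1$ we have $(z+y'_w)^2\le2+2y_w'^2$, and $\sigma_w\ge1$, so
\[
g_w^{-1}\le\pi\sigma_w\Big(1+\frac{2+2y_w'^2}{\sigma_w^2}\Big)\le\pi\sigma_w\Big(3+\frac{2y_w'^2}{\sigma_w^2}\Big).
\]
The $x_v$ are independent with mean $0$ and variance $\frac13$, and every vertex of $A^\tau_w\setminus\{u\}$ other than $u'$ lies in $U$ with probability $1/H$. Therefore $\mathbb E\,y_w'^2\le\frac13(1+|A^\tau_w|/H)\le\frac23\sigma_w^2$, and $\mathbb E\,g_w^{-1}\le\pi(3+\frac43)\sigma_w\le14\sigma_w$. It follows that $\mathbb E[1/\Gamma]\le14\Lambda^{-2}\sum_{w\in L}\sigma_w^{-1}=14/\Lambda$. With Steps 2 and 3 this gives \eqref{eq:target}.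
\end{proof}

\begin{remark}
The Cauchy law is chosen for Step 4: the reciprocal of its density is a quadratic polynomial, so the second moment of $y'_w$ is all that is needed. With a bounded $\xi_w$, the range of $\zeta_w$ would fail to contain $[-1,1]$ whenever $|y'_w|$ is large compared with $\sigma_w$, and then $g_w=0$.
\end{remark}

\section{Clusters and peeling}\label{sec:structure}

For $u,v\in V$ let $\delta(u,v)=|N(u)\triangle N(v)|$. This is symmetric, vanishes for $u=v$, and satisfies the triangle inequality because $X\triangle Z\subseteq(X\triangle Y)\cup(Y\triangle Z)$. The \emph{diameter} of a set of vertices is the largest value of $\delta$ on it. Pairs at large distance will be handled by letting vertices listen to all their neighbors. For the other pairs we need clusters of small diameter that are far from one another. They come from growing a ball until it stops doubling; the cost is half of the vertices and a logarithmic gap between diameter and separation.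

\begin{lemma}\label{lem:clusters}
Let $X\subseteq V$ and $\ell>0$. There are a set $X'\subseteq X$ with $|X'|\ge|X|/2$ and a partition of $X'$ into clusters of diameter at most $2\ell\log n$ such that $\delta(u,v)>\ell$ whenever $u,v$ lie in different clusters.
\end{lemma}

\begin{proof}
Start with $Y=X$. While $Y\ne\emptyset$, pick $u\in Y$, put $Y_t=\{v\in Y:\delta(u,v)\le t\ell\}$, and let $t\ge0$ be the least integer with $|Y_{t+1}|\le2|Y_t|$. Since $|Y_0|\ge1$ and the size more than doubles at each step where the inequality fails, $t$ exists and $2^t\le|Y_t|\le n$. Make $Y_t$ a cluster and delete $Y_{t+1}$ from $Y$. At least half of the deleted vertices lie in the cluster, whose diameter is at most $2t\ell\le2\ell\log n$. Every vertex left in $Y$ is at distance more than $(t+1)\ell$ from $u$, hence more than $\ell$ from each vertex of the cluster.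
\end{proof}

Inside a cluster, every vertex has few neighbors or every vertex has few non-neighbors, so short listening sets are available.

\begin{lemma}\label{lem:sparse}
If $\emptyset\ne Q\subseteq V$ has diameter at most $d$, then $G[Q]$ or its complement has maximum degree at most $3d$.
\end{lemma}

\begin{proof}
Fix $c\in Q$, let $C=N(c)\cap Q$, $a=|C|$ and $b=|Q\setminus C|$. For $v\in Q$, the sets $C\setminus N(v)$ and $N(v)\cap(Q\setminus C)$ lie in $N(c)\triangle N(v)$, so each has at most $d$ elements. Count the edges between $C$ and $Q\setminus C$: each vertex of $Q\setminus C$ sends at least $a-d$ of them, and each vertex of $C$ at most $d$. So $b(a-d)\le ad$, that is, $ab\le(a+b)d\le2\max\{a,b\}\,d$, and $\min\{a,b\}\le2d$. If $a\le2d$, each $v\in Q$ has at most $a+d\le3d$ neighbors in $Q$. If $b\le2d$, each $v\in Q$ has at most $b+d\le3d$ non-neighbors in $Q$.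
\end{proof}

Let $F$ be the sparse one of the two graphs. Its degrees may still vary widely: a vertex $u$ of small degree in $F$ may have only neighbors of large degree, which hear too many voices to be useful to $u$. The remedy is to remove vertices in order of decreasing degree and to compare $u$ only with later vertices, through later vertices. In the graph that remains when $u$ is removed, $u$ has the largest degree.

For a graph $F$ on a vertex set $Q$, a \emph{peeling order} is an order $v_1,\dots,v_{|Q|}$ of $Q$ in which each $v_t$ has maximum degree in $F[\{v_t,\dots,v_{|Q|}\}]$; one is obtained by choosing $v_1,v_2,\dots$ in turn. For $v=v_t$ let $Q_{\ge v}=\{v_t,\dots,v_{|Q|}\}$ and let $d^*(v)$ be the degree of $v$ in $F[Q_{\ge v}]$, which is the maximum degree of that graph. Write $N_F$ for neighborhoods in $F$. A vertex $u'\in Q_{\ge v}\setminus\{v\}$ is \emph{close} to $v$ if $|N_F(v)\cap N_F(u')\cap Q_{\ge v}|\ge d^*(v)/2$.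

\begin{lemma}\label{lem:peel}
Let $F$ be a graph on $Q$ with no independent set of size greater than $h$, and fix a peeling order.
\begin{itemize}
\item[(a)] $d^*$ is non-increasing along the order. For real $s$, the set $\{v:d^*(v)\le s\}$ is a final segment of the order and induces a subgraph of $F$ of maximum degree at most $s$.
\item[(b)] $|Q_{\ge v}|\le h(d^*(v)+1)$.
\item[(c)] If $d^*(v)\ge1$, then at most $2d^*(v)$ vertices are close to $v$.
\item[(d)] If $d^*(v)\ge4$ and $u'\in Q_{\ge v}\setminus\{v\}$ is not close to $v$, then at least $d^*(v)/4$ vertices $w\in Q_{\ge v}\setminus\{u'\}$ lie in $N_F(v)\setminus N_F(u')$.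
\end{itemize}
\end{lemma}

\begin{proof}
(a) Deleting a vertex does not increase the maximum degree. A nonempty set $\{v:d^*(v)\le s\}$ therefore equals $Q_{\ge v}$ for its first vertex $v$, and $F[Q_{\ge v}]$ has maximum degree $d^*(v)\le s$.

(b) In $F[Q_{\ge v}]$, repeatedly pick a vertex and delete it with its neighbors. Each step deletes at most $d^*(v)+1$ vertices, and the picked vertices are independent, so there are at most $h$ steps.

(c) Counting pairs $(u',w)$ in two ways,
\[
\sum_{u'\in Q_{\ge v}}|N_F(v)\cap N_F(u')\cap Q_{\ge v}|=\sum_{w\in N_F(v)\cap Q_{\ge v}}|N_F(w)\cap Q_{\ge v}|\le d^*(v)^2,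
\]
and each close vertex contributes at least $d^*(v)/2$ to the left side.

(d) More than half of the $d^*(v)$ vertices of $N_F(v)\cap Q_{\ge v}$ lie outside $N_F(u')$. One of them may be $u'$, and $d^*(v)/2-1\ge d^*(v)/4$.
\end{proof}

\section{A general bound and the two theorems}\label{sec:general}

By Lemma~\ref{lem:peel}, a vertex $u$ is well separated inside its cluster from all later vertices except at most $2d^*(u)$ close ones. If the cluster has diameter $O(H)$, these cost $O(H)$ even when they always collide. In a larger cluster we refine the clustering: a close pair that is split by the finer clustering is at large distance in $G$, and a pair that is not split is passed down to the finer scale. This is why we use a hierarchy of scales $H,HR,\dots,HR^J$ that ends above $n$.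

\begin{proposition}\label{prop:general}
Let $n\ge2$, $h=\hom(G)$, $\lambda=2\log n$ and $I=\lceil\log n\rceil$. Let $H$ and $R\ge1$ be real numbers and $J\ge1$ an integer with
\[
h\le H\le n,\qquad H\ge4\lambda,\qquad HR^J\ge n .
\]
Let $q_0,\dots,q_I>0$ satisfy $(J+1)\sum_{i=0}^Iq_i\le\frac12$, and put
\[
\beta=\max\Big\{\frac{35}{q_0},\ \max_{1\le i\le I}\frac{56\min\{n,2^{i+1}hH\}}{2^{i/2}q_iH^2}\Big\},\qquad\gamma=\max\Big\{6,\ \frac{336\lambda R\sqrt{n/H}}{H}\Big\}.
\]
Then
\[
f(G)\ge\frac{n}{2^J\big(2+8(J+1)(\beta+\gamma)\big)H}.
\]
\end{proposition}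

\begin{proof}
Put $d_j=HR^j$ and $\ell_j=d_j/\lambda$ for $0\le j\le J$. Then $4\le\ell_0\le\ell_1\le\cdots$ and $d_J\ge n$.

\emph{Clusters.} Let $\mathcal Q_J=\{V\}$. For $j=J-1,\dots,0$ in turn, apply Lemma~\ref{lem:clusters} with $\ell=\ell_j$ to each member of $\mathcal Q_{j+1}$, and let $\mathcal Q_j$ be the family of all clusters obtained. Let $A$ be the union of the members of $\mathcal Q_0$, so $|A|\ge2^{-J}n$. Replace each member of each $\mathcal Q_j$ by its intersection with $A$ and discard empty sets. Now $\mathcal Q_0,\dots,\mathcal Q_J=\{A\}$ are successively coarser partitions of $A$. Each $Q\in\mathcal Q_j$ has diameter at most $d_j$, because $2\ell_j\log n=d_j$ for $j<J$ and $\delta\le n\le d_J$. If two vertices lie in the same member of $\mathcal Q_j$ but in different members of $\mathcal Q_{j-1}$, then they were separated by one application of Lemma~\ref{lem:clusters}, so their distance exceeds $\ell_{j-1}$.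

\emph{Levels.} For each $j$ and $Q\in\mathcal Q_j$ let $G_Q$ be $G[Q]$ (the \emph{sparse} case) or its complement (the \emph{co-sparse} case), chosen by Lemma~\ref{lem:sparse} to have maximum degree at most $3d_j$. Independent sets of $G_Q$ are homogeneous in $G$, so Lemma~\ref{lem:peel} applies to $F=G_Q$. Fix a peeling order of $Q$; then $d^*\le3d_j$ on $Q$. For $i\ge0$ let $Q^{(i)}=\{v\in Q:d^*(v)\le2^iH\}$. The \emph{level} of $v$ in $Q$ is the least $i$ with $v\in Q^{(i)}$; it is at most $I$, as $d^*(v)<n\le2^IH$. If $v$ has level $i$, then $Q_{\ge v}\subseteq Q^{(i)}$ by Lemma~\ref{lem:peel}(a), and $d^*(v)>2^{i-1}H$ if $i\ge1$.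

\emph{The listening scheme.} There is a generic type $\mathrm g$ of weight $\frac12$ with $A^{\mathrm g}_w=N(w)\cap A$. For $0\le j\le J$ and $0\le i\le I$ there is a type $(j,i)$ of weight $q_i$: if $w\in Q^{(i)}$ for some $Q\in\mathcal Q_j$, then $A^{(j,i)}_w=N_{G_Q}(w)\cap Q^{(i)}$, and otherwise $A^{(j,i)}_w=\emptyset$. This set is contained in $N(w)$ in the sparse case and disjoint from $N(w)$ in the co-sparse case. The weights sum to at most $1$.

\emph{Far pairs.} If $\delta(u,u')\ge4$, then
\begin{equation}\label{eq:far}
P(u,u')\le\frac{56\sqrt{n/H}}{\delta(u,u')}.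
\end{equation}
Indeed, $\sigma^{\mathrm g}_w\le\sqrt{n/H}$ for all $w$, since $H\le n$. The sets $L_{\mathrm g}(u,u')=S(u,u')\cap N(u)$ and $L_{\mathrm g}(u',u)=S(u,u')\cap N(u')$ partition $S(u,u')$, which has at least $\delta(u,u')-2\ge\delta(u,u')/2$ elements. One of the two sets has at least $\delta(u,u')/4$ elements, the corresponding $\Lambda_{\mathrm g}$ is at least $\delta(u,u')/(4\sqrt{n/H})$, and $7\cdot2\cdot4=56$.

\emph{Pairs that are not close.} Let $Q\in\mathcal Q_j$, let $u\in Q$ have level $i$ and $d^*(u)\ge4$, and let $u'\in Q_{\ge u}\setminus\{u\}$ be not close to $u$. Then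
\begin{equation}\label{eq:notclose}
P(u,u')\le\frac{28\cdot2^{i/2}}{q_i\,d^*(u)}.
\end{equation}
By Lemma~\ref{lem:peel}(d) there are at least $d^*(u)/4$ vertices $w\in Q_{\ge u}\setminus\{u'\}$ that are adjacent in $G_Q$ to $u$ and not to $u'$. Such a $w$ differs from $u$ and $u'$ and is adjacent in $G$ to exactly one of them: to $u$ in the sparse case and to $u'$ in the co-sparse case. So $w\in S(u,u')$. Both $u$ and $w$ lie in $Q^{(i)}$, so $u\in A^{(j,i)}_w$ and $w\in L_{(j,i)}(u,u')$. By Lemma~\ref{lem:peel}(a), $|A^{(j,i)}_w|\le2^iH$, so $\sigma^{(j,i)}_w\le2^{i/2}$. Hence $\Lambda_{(j,i)}(u,u')\ge2^{-i/2}d^*(u)/4$, which gives \eqref{eq:notclose}.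

\emph{Summation.} For a pair of distinct vertices of $A$ let $j$ be the least index such that both lie in one $Q\in\mathcal Q_j$, and let $u$ be the vertex of the pair that comes first in the order of $Q$. Charge the pair to $(u,j)$. Fix $(u,j)$, let $Q\in\mathcal Q_j$ contain $u$, and write $d^*=d^*(u)$ and $i$ for the level of $u$ in $Q$. The pairs charged to $(u,j)$ have the form $\{u,u'\}$ with $u'\in Q_{\ge u}\setminus\{u\}$, and if $j\ge1$ they satisfy $\delta(u,u')>\ell_{j-1}\ge4$. We show that the sum of $P(u,u')$ over them is at most $(\beta+\gamma)H$.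

If $d^*\le3$, there are at most $4h$ terms by Lemma~\ref{lem:peel}(b), and $4h\le\beta H$ since $\beta\ge35$. Let $d^*\ge4$, and consider first the $u'$ that are not close to $u$. If $i=0$, there are at most $h(d^*+1)\le\frac54hd^*$ of them, each term is at most $28/(q_0d^*)$ by \eqref{eq:notclose}, and their sum is at most $35h/q_0\le\beta H$. If $i\ge1$, there are at most $\min\{n,h(2^iH+1)\}\le\min\{n,2^{i+1}hH\}$ of them, and $d^*>2^{i-1}H$ makes each term at most $56/(2^{i/2}q_iH)$. Their sum is again at most $\beta H$.

At most $2d^*\le6d_j$ vertices $u'$ are close to $u$, by Lemma~\ref{lem:peel}(c). If $j=0$, they contribute at most $6d_0=6H$. If $j\ge1$, then by \eqref{eq:far} they contribute at most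
\[
6d_j\cdot\frac{56\sqrt{n/H}}{\ell_{j-1}}=336\lambda R\sqrt{n/H}.
\]
In both cases this is at most $\gamma H$.

There are $(J+1)|A|$ choices of $(u,j)$, so Lemma~\ref{lem:collision} applies with $B=(J+1)(\beta+\gamma)$, and $|A|\ge2^{-J}n$ completes the proof.
\end{proof}

The size of homogeneous sets entered only through Lemma~\ref{lem:peel}(b), which limits the number of vertices that come after a vertex of small $d^*$. The proposition gives order $n/H$ degrees when $J$, $\beta$ and $\gamma$ are bounded, so we want $H$ small. Level $0$ was handled with $H\ge h$. For the higher levels, $\beta$ can be bounded if the numbers $a_i=\min\{n,2^ihH\}/(2^{i/2}H^2)$ have a bounded sum, as the weights can then be chosen with $q_i$ at least a constant times $a_i$. These numbers grow geometrically until $2^i$ reaches $n/(hH)$ and decay geometrically afterwards, and bounding the minimum by the geometric mean gives $a_i\le(nh/H^3)^{1/2}$. This suggests $H=\max\{h,(nh)^{1/3}\}$, and the two values cross at $h=n^{1/2}$. The summability matters: equal weights on the $I+1$ levels would lose a factor $\log n$.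

The ratio $R$ must be large for $J$ to be bounded and small for $\gamma$ to be bounded. In both proofs $\sqrt{n/H}\le H/\sqrt h$, so $R=h^{1/4}$ leaves room for the factor $\lambda$. We use that for $x\ge1$,
\begin{equation}\label{eq:log}
x^{-1/4}\log x\le\frac4{e\ln2}<2.2,
\end{equation}
which is the inequality $\ln y\le y/e$ with $y=x^{1/4}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $h=\hom(G)$, so $n\le h^2$. If $h<2^{10}$, then $n/h\le h<2^{10}$ and $f(G)\ge1\ge2^{-10}n/h$. Let $h\ge2^{10}$. Apply Proposition~\ref{prop:general} with
\[
H=h,\qquad R=h^{1/4},\qquad J=4,\qquad q_i=2^{-i/4}/64 .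
\]
Then $HR^J=h^2\ge n$. Also $\lambda\le4\log h$, so $4\lambda\le16\log h\le h$, because $16\log h\le h$ holds at $h=2^{10}$ and $h/\log h$ increases from there on. Since $2^{-1/4}<0.841$, we have $5\sum_iq_i\le\frac5{64}\cdot\frac1{0.159}<\frac12$.

For $\beta$, we have $35/q_0=2240$, and for $i\ge1$ the bound $\min\{n,2^{i+1}hH\}\le n\le h^2$ makes the $i$th term at most $56\cdot64\cdot2^{-i/4}\le3584$. For $\gamma$, the bound $n/h\le h$ and \eqref{eq:log} give
\[
\frac{336\lambda R\sqrt{n/H}}{H}\le\frac{336\cdot4\log h\cdot h^{1/4}h^{1/2}}{h}=1344\,h^{-1/4}\log h\le3000 .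
\]
So $(J+1)(\beta+\gamma)\le5\cdot7000=35000$, and
\[
f(G)\ge\frac{n}{16\cdot280002\,h}\ge10^{-7}\,\frac nh.\qedhere
\]
\end{proof}

The hypothesis $n\le h^2$ was used for the number of scales, for $\gamma$, and for the levels $i\ge1$. The last use is the one that cannot be avoided: a vertex of level $1$ has collision bounds of order $1/h$ with up to $n$ other vertices, just as in Example~\ref{ex:cliques}.

\begin{proof}[Proof of Theorem~\ref{thm:below}]
Let $h=\hom(G)$. If $n<2^{24}$, then $(n^2/h)^{1/3}<2^{16}$ and $f(G)\ge1$, so any $c_\varepsilon\le2^{-16}$ works. Let $n\ge2^{24}$. Put $H=(nh)^{1/3}$ and $\rho=H/h=(n/h^2)^{1/3}\ge1$. From $H^3=nh$ we get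
\[
n=H^2\rho,\qquad hH=H^2/\rho,\qquad n/H=H^2/h=(n^2/h)^{1/3}.
\]
We have $h\le H\le n^{1/2}<n$, and $H\ge n^{1/3}\ge8\log n=4\lambda$, which holds at $n=2^{24}$ and persists because $n^{1/3}/\log n$ increases from there on. Let $R=h^{1/4}\ge n^{\varepsilon/4}$ and let $J$ be the least integer with $HR^J\ge n$, so $1\le J\le\lceil4/\varepsilon\rceil$. The numbers $a_i$ now peak where $2^i=n/(hH)=\rho^2$, so we center the weights at $i_0=2\log\rho$:
\[
q_0=\frac1{8(J+1)},\qquad q_i=\frac{2^{-|i-i_0|/4}}{64(J+1)}\quad(1\le i\le I).
\]
Summing a geometric series on each side of $i_0$ gives $\sum_{i\ge1}2^{-|i-i_0|/4}\le2/(1-2^{-1/4})<13$, so $(J+1)\sum_iq_i\le\frac18+\frac{13}{64}<\frac12$.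

For $\beta$, we have $35/q_0=280(J+1)$. For $i\ge1$, since $\rho=2^{i_0/2}$,
\[
\min\{n,2^{i+1}hH\}\le2H^2\min\{2^{i_0/2},2^{i-i_0/2}\}=2H^2\,2^{i/2-|i-i_0|/2},
\]
so the $i$th term is at most $56\cdot2\cdot64(J+1)\,2^{-|i-i_0|/4}\le7168(J+1)$. For $\gamma$, we have $\sqrt{n/H}=H/\sqrt h$ and $\lambda\le\frac2\varepsilon\log h$, so by \eqref{eq:log}
\[
\frac{336\lambda R\sqrt{n/H}}H=336\lambda h^{-1/4}\le\frac{336\cdot2\cdot2.2}{\varepsilon}\le\frac{1500}\varepsilon .
\]
Thus $J$, $\beta$ and $\gamma$ are bounded in terms of $\varepsilon$, and Proposition~\ref{prop:general} gives $f(G)\ge c_\varepsilon\,n/H=c_\varepsilon(n^2/h)^{1/3}$.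
\end{proof}

The hypothesis $h\ge n^\varepsilon$ serves only to bound the number of scales $J$ and the quantity $\lambda h^{-1/4}$.

\section{Random graphs}\label{sec:random}

The exponent $\frac13$ has a simple source. If $G[W]$ has $3t$ distinct degrees, then the top $t$ of these vertices send about $t^2$ more edges into $W$ than the bottom $t$. For fixed sets this difference has mean $0$ and standard deviation at most of order $\sqrt{tnp}$, and to survive a union bound over the $2^n$ choices of $W$ we need it to be about $\sqrt n$ standard deviations. The condition $t^2\approx\sqrt{tnp}\cdot\sqrt n$ reads $t^3\approx n^2p$.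

We use two textbook facts. \emph{Bernstein's inequality}: if $X_1,\dots,X_m$ are independent with mean $0$, $|X_i|\le1$ and total variance at most $v$, then $\Pr(\sum_iX_i\ge a)\le\exp\big(-a^2/(2v+2a/3)\big)$ for $a>0$. \emph{Tur\'an's bound}: an $n$-vertex graph of average degree $\bar d$ has an independent set of size at least $n/(\bar d+1)$.

\begin{proof}[Proof of Proposition~\ref{prop:random}]
\emph{Upper bound for $\hom(G)$.} Let $s=\lceil4\ln n/p\rceil+1$. The expected number of independent sets of size $s$ is at most
\[
n^s(1-p)^{s(s-1)/2}\le\exp\big(s(\ln n-p(s-1)/2)\big)\le e^{-s\ln n}=o(1).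
\]
As $p\le\frac12$, the expected number of cliques of size $s$ is at most $\exp\big(s(\ln n-\frac{\ln2}2(s-1))\big)$, and this is $o(1)$ because $s-1\ge8\ln n$ and $4\ln2>2$. So with high probability $\hom(G)\le s-1\le5\ln n/p$.

\emph{Upper bound for $f(G)$.} Let $t=\lceil3(n^2p)^{1/3}\rceil$ and suppose that $f(G)\ge3t$. Then some $G[W]$ has vertices $u_1,\dots,u_{3t}$ of strictly increasing degrees. Put $T^-=\{u_1,\dots,u_t\}$, $T^+=\{u_{2t+1},\dots,u_{3t}\}$ and $W_0=W\setminus(T^+\cup T^-)$. Write $e(X)$ for the number of edges inside $X$ and $e(X,Y)$ for the number of edges between disjoint sets $X$ and $Y$. The degree of $u_{2t+i}$ exceeds that of $u_i$ by at least $2t$, so the degree sum of $T^+$ in $G[W]$ exceeds that of $T^-$ by at least $2t^2$. These sums are $e(W_0,T^\pm)+e(T^+,T^-)+2e(T^\pm)$, and $2e(T^+)-2e(T^-)\le t^2$. Hence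
\begin{equation}\label{eq:disc}
e(W_0,T^+)-e(W_0,T^-)\ge t^2 .
\end{equation}
Fix disjoint sets $T^+,T^-,W_0$ with $|T^+|=|T^-|=t$. The two edge counts have the same mean, so the left side of \eqref{eq:disc} is a sum of at most $2tn$ independent variables of mean $0$, absolute value at most $1$ and variance at most $p$. By Bernstein's inequality, \eqref{eq:disc} has probability at most
\[
\exp\Big(-\frac{t^4}{4tnp+t^2}\Big)\le\exp\Big(-\min\Big\{\frac{t^3}{8np},\frac{t^2}2\Big\}\Big)\le e^{-27n/8},
\]
since $t^3\ge27n^2p$ and, by $p\ge n^{-1/2}$, $t^2\ge9(n^2p)^{2/3}\ge9n$. There are at most $n^{2t}2^n=e^{n\ln2+o(n)}$ such triples, because $t=O(n^{2/3})$. As $\ln2<27/8$, with high probability $f(G)<3t\le9(n^2p)^{1/3}+3\le12(n^2p)^{1/3}$.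

\emph{Lower bound for $\hom(G)$.} The number of edges has mean $\mu=p\binom n2\to\infty$ and variance at most $\mu$, so by Chebyshev's inequality it is at most $\frac32\mu$ with high probability. Then the average degree is at most $\frac32pn$, and $\frac32pn+1\le2pn$ for large $n$. Tur\'an's bound gives $\hom(G)\ge1/(2p)$ with high probability.

(i) The upper bound for $\hom(G)$ says $p\le5\ln n/\hom(G)$. Substitute this into the bound for $f(G)$ and use $12\cdot5^{1/3}<21$. To compare with Theorem~\ref{thm:below}, let $\varepsilon<\frac12$ and take $p$ with $5n^{-1/2}\ln n\le p\le\frac12n^{-\varepsilon}$, which is possible for large $n$. With high probability $n^\varepsilon\le1/(2p)\le\hom(G)\le5\ln n/p\le n^{1/2}$, so $G$ satisfies the hypothesis of the theorem, and $f(G)$ exceeds its lower bound by a factor at most $O((\log n)^{1/3})$. For $\varepsilon=\frac12$ the hypothesis forces $\hom(G)=n^{1/2}$, and Proposition~\ref{prop:cliques} shows sharpness up to the constant.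

(ii) For large $n$ the value $p=n^{-1/2}\ln^2n$ lies in the allowed range. With high probability $\hom(G)\ge1/(2p)=n^{1/2}/(2\ln^2n)$ and
\[
f(G)\,\frac{\hom(G)}n\le12(n^2p)^{1/3}\cdot\frac{5\ln n}{pn}=60\,n^{-1/3}p^{-2/3}\ln n=60(\ln n)^{-1/3},
\]
which tends to $0$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{NT}
Bhargav Narayanan and Istv\'an Tomon, \emph{Induced subgraphs with many distinct degrees}, arXiv:1609.01677 (2016).

\end{thebibliography}
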